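\title{Nonfree actions on homology 3-spheres by finite groups that are not subgroups of $\mathrm{SO}(4)$}

\begin{abstract}
We show that infinitely many finite groups admit a smooth, faithful, orientation-preserving, nonfree action on a homology 3-sphere without being isomorphic to a subgroup of $\mathrm{SO}(4)$. The examples are groups $G(p,q,5)=(\mathbb{Z}_p\times\mathbb{Z}_q\times\mathbb{Z}_5)\rtimes(\mathbb{Z}_2\times\mathbb{Z}_2)$, in which each involution of $\mathbb{Z}_2\times\mathbb{Z}_2$ centralizes one cyclic factor and inverts the other two; one of them is $G(11,31,5)$, of order $6820$. For distinct primes $p\equiv q\equiv 3\pmod 4$, the group $G(p,q,5)$ acts on some homology 3-sphere if and only if $p\equiv q\equiv 1$ or $p\equiv q\equiv -1\pmod 5$. The actions are obtained from an explicit rational homology sphere by equivariant surgery, along a link prescribed by a hermitian matrix over the integral group ring that we construct by local-global methods. The obstruction comes from Reidemeister torsion.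
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{homology 3-sphere} is a closed 3-manifold with the integral homology of $S^3$. Group actions are always faithful. An action is \emph{free} if no nontrivial element has a fixed point, and \emph{nonfree} otherwise. Every finite subgroup of $\mathrm{SO}(4)$ acts on $S^3$ preserving the orientation, and one may ask how far the class of finite groups acting on homology 3-spheres exceeds this linear class.

For pairwise coprime positive integers $a,b,c$ with $b,c$ odd and $a>b>c\ge 1$, the \emph{Milnor group} of order $8abc$ is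
\[
Q(8a,b,c)=\langle x,y,z \mid x^2=(xy)^2=y^{2a},\ z^{bc}=1,\ xzx^{-1}=z^{r},\ yzy^{-1}=z^{-1}\rangle,
\]
where $r\equiv -1 \pmod b$ and $r\equiv 1 \pmod c$. We quote the following background, for smooth or locally linear actions, from \cite{Zimmermann}.
\begin{enumerate}
\item[(1)] By results of Milgram, some of the groups $Q(8a,b,c)$ admit a free action on a homology 3-sphere.
\item[(2)] None of the groups $Q(8a,b,c)$ is isomorphic to a subgroup of $\mathrm{SO}(4)$, and none admits any action on $S^3$. Hence the class of finite groups acting on homology 3-spheres is strictly larger than the class of finite subgroups of $\mathrm{SO}(4)$.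
\item[(3)] The groups $Q(8a,b,c)$ admit no nonfree action on a homology 3-sphere.
\item[(4)] If a finite group admits a free action on a homology 3-sphere but not on $S^3$, then it is one of the groups $Q(8a,b,c)$ with $a$ odd.
\end{enumerate}
By (3) and (4), a finite group other than a Milnor group that acts on a homology 3-sphere and is not isomorphic to a subgroup of $\mathrm{SO}(4)$ would admit only nonfree actions. This leads to the question of \cite{Zimmermann} that we answer here.

\medskip
\noindent\textbf{Question.} \emph{Is there a finite group that admits a nonfree, orientation-preserving action on a homology 3-sphere but is not isomorphic to a subgroup of $\mathrm{SO}(4)$?}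
\medskip

From now on all actions are smooth, faithful and orientation-preserving. There is reason to guess that the answer is no, because fixed points linearize an action. If the whole group fixes a point, the derivative at that point embeds the group in $\mathrm{SO}(3)$. If a normal subgroup of odd prime order fixes a point, the group preserves a circle and has an abelian subgroup of index at most $2$ (Lemma~\ref{lem:circle}). And by (3) the Milnor groups themselves do not tolerate fixed points. Nevertheless the answer is yes.

For pairwise distinct odd primes $u_1,u_2,u_3$ let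
\[
G(u_1,u_2,u_3)=A\rtimes V,\qquad A=\langle a_1\rangle\times\langle a_2\rangle\times\langle a_3\rangle\cong\mathbb{Z}_{u_1}\times\mathbb{Z}_{u_2}\times\mathbb{Z}_{u_3},\qquad V=\{1,t_1,t_2,t_3\}\cong\mathbb{Z}_2^2,
\]
where $t_i$ centralizes $a_i$ and inverts $a_j$ for $j\neq i$. Two observations single these groups out. First, they are central quotients of Milnor groups: for primes $a>b>c\ge3$, the quotient of $Q(8a,b,c)$ by the central involution $x^2$ is $\langle y^2,z\rangle\rtimes\langle x,y^a\rangle$, and $y^a$, $xy^a$, $x$ centralize the factors of order $a$, $b$, $c$ respectively and invert the other two, so the quotient is $G(a,b,c)$. Second, three cyclic factors are the first case that is not linear. With two factors, $\langle a_1,a_2\rangle\rtimes V$ embeds in $\mathrm{SO}(4)$: on $\mathbb{C}^2$ let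
\[
a_1(z,w)=(\xi_1z,\xi_1w),\quad a_2(z,w)=(\xi_2z,\xi_2^{-1}w),\quad t_1(z,w)=(w,z),\quad t_2(z,w)=(\bar w,\bar z),
\]
with $\xi_i$ a primitive $u_i$-th root of unity. With three factors there is no such embedding (Lemma~\ref{lem:SO4}).

\begin{theorem}\label{thm:main}
Let $p\neq q$ be primes with $p\equiv q\equiv 3 \pmod 4$ and either $p\equiv q\equiv 1\pmod 5$ or $p\equiv q\equiv -1 \pmod 5$. Then $G(p,q,5)$ admits a nonfree orientation-preserving smooth action on a homology 3-sphere, in which the subgroup $V$ has a fixed point, and $G(p,q,5)$ is not isomorphic to a subgroup of $\mathrm{SO}(4)$. There are infinitely many such groups, for example $G(11,31,5)$, of order $6820$.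
\end{theorem}

The condition modulo $5$ is not an artifact of the construction.

\begin{theorem}\label{thm:converse}
Let $p\neq q$ be primes with $p\equiv q\equiv 3\pmod 4$. Then $G(p,q,5)$ acts on some homology 3-sphere if and only if $p\equiv q\equiv1$ or $p\equiv q\equiv -1\pmod 5$. Every such action is nonfree.
\end{theorem}

Thus $G(11,31,5)$ and $G(19,59,5)$ act on homology 3-spheres, while $G(11,19,5)$ and $G(3,7,5)$ do not.

Both theorems turn on one arithmetic object, a family of cyclotomic numbers linked by congruences, which we call a torsion system. An action of $G=G(u_1,u_2,u_3)$ produces such a family as the Reidemeister torsion of the free action of $A$ (Section~\ref{sec:torsion}), and for $(p,q,5)$ such a family exists exactly under the stated congruences (Section~\ref{sec:arith}). Conversely, we build a rational homology sphere $M_0$ with $G$-action by surgery on the 3-torus and compute its first homology $T$ (Section~\ref{sec:M0}); we show that $T$ can be killed by equivariant surgery as soon as its linking form is presented by a hermitian matrix over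 $\mathbb{Z}[G]$ (Section~\ref{sec:surgery}); and we construct this matrix prime by prime, with a determinant manufactured from a torsion system (Section~\ref{sec:matrix}). Section~\ref{sec:model} carries out the last two steps for the trivial group, where everything can be done by hand.

\section{The method for the trivial group}\label{sec:model}

Let $M_0$ be a closed connected oriented 3-manifold with $T=H_1(M_0;\mathbb{Z})$ finite. For disjoint 1-cycles $x,y$ choose $N\ge1$ and a 2-chain $c$ transverse to $y$ with $\partial c=Nx$. The \emph{linking number} $\operatorname{lk}(x,y)=(c\cdot y)/N\in\mathbb{Q}$ is symmetric, bilinear, invariant under orientation-preserving diffeomorphisms, and depends only on the homology class of $x$ in the complement of $y$. Modulo $\mathbb{Z}$ it depends only on the classes of $x$ and $y$ in $T$, and it defines the \emph{linking form} $\lambda_0\colon T\times T\to\mathbb{Q}/\mathbb{Z}$, which is nondegenerate by Poincar\'e duality.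

A symmetric matrix $H\in M_n(\mathbb{Z})$ with $\det H\neq0$ \emph{presents} $(T,\lambda_0)$ if there is a surjection $\varphi\colon\mathbb{Z}^n\to T$ with kernel $\mathbb{Z}^nH$ and $\lambda_0(\varphi(v),\varphi(w))\equiv vH^{-1}w^{t}$ (row vectors). In that case take a framed link $J_1,\dots,J_n$ with $[J_i]=\varphi(e_i)$. Its linking matrix is congruent to $H^{-1}$ modulo integers, and by clasping components and changing framings one makes it equal to $H^{-1}$. Surgery on this link gives a homology sphere, because the intersection pairing of the trace is the map $k\mapsto kH^{-1}$ from $\mathbb{Z}^nH$ \emph{onto} $\mathbb{Z}^n$; this is Proposition~\ref{prop:surgery} for the trivial group. So the geometric problem becomes that of finding $H$. We solve it first over each ring $\mathbb{Z}_\ell$ of $\ell$-adic integers, then over $\mathbb{Q}$, then over $\mathbb{Z}$, using two facts from number theory. A subscript $\ell$ denotes the tensor product with $\mathbb{Z}_\ell$.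

\medskip
\noindent\textbf{(Q) Quadratic forms with given localizations.} Let $k$ be a number field and $v$ a place. The Hilbert symbol $(a,b)_v$ is $1$ if $ax^2+by^2=1$ is solvable in $k_v$ and $-1$ otherwise. The Hasse symbol of a nondegenerate form $\langle a_1,\dots,a_n\rangle$ over $k_v$ is $\prod_{i\le j}(a_i,a_j)_v$. At a real place it equals $(-1)^{s(s+1)/2}$, where $s$ is the number of negative $a_i$; so it changes sign when $s$ is replaced by $s+2$. If $v$ is finite and not above $2$ and the form is unimodular on some lattice, then it has a diagonalization by units and its Hasse symbol is $1$ \cite[92:1]{OMeara}. Nondegenerate forms of the same dimension, given over all completions $k_v$, are the localizations of a form over $k$ provided that their determinants agree modulo squares with one element of $k^*$, almost all Hasse symbols are $1$, and the product of all Hasse symbols is $1$ \cite[72:1]{OMeara}.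

\medskip
\noindent\textbf{(SA) Strong approximation.} For a number field $k$, the group $SL_N(k)$ is dense in $SL_N$ of the finite adeles of $k$. We use this as follows. Let $\mathcal{A}=\prod_cM_{N_c}(Z_c)$ be a finite product of matrix algebras over number fields, $SL(\mathcal{A})=\prod_cSL_{N_c}(Z_c)$, and let $\Gamma\subset\mathcal{A}$ be a subring that is a full lattice. Given a finite set $\Sigma$ of primes and $X_\ell\in SL(\mathcal{A}_\ell)$ for $\ell\in\Sigma$, there is $\gamma\in SL(\mathcal{A})$ with $\gamma\in X_\ell\Gamma_\ell^*$ for $\ell\in\Sigma$ and $\gamma\in\Gamma_\ell^*$ for $\ell\notin\Sigma$. Indeed, these conditions define a nonempty open subset of the adelic group: $\Gamma_\ell^*$ contains $1+\ell\Gamma_\ell$, so it is open, and for almost all $\ell$ it is the standard group of integral invertible matrices.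

\begin{example}\label{ex:five}
Let $T=\mathbb{Z}/5$ with generator $g$ and $\lambda_0(g,g)=\frac25$. The $1\times1$ matrices $(\pm5)$ give only the values $\pm k^2/5\in\{0,\frac15,\frac45\}$, so they do not present this form, and we look for a $2\times2$ matrix.

\emph{Determinant.} It must be $\pm|T|$; choose $5$.

\emph{Local matrices.} Over $\mathbb{Z}_5$ the matrix $(5/2)$ presents the form, but its determinant is not $5$. The second diagonal entry repairs this: $H_5=\operatorname{diag}(\frac52,2)$. For $\ell\neq5$ we need an invertible matrix over $\mathbb{Z}_\ell$ of determinant $5$: $H_\ell=\operatorname{diag}(5,1)$.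

\emph{Rational matrix.} The Hasse symbol of $H_5$ is $(\frac52,\frac52)_5(\frac52,2)_5(2,2)_5=\left(\frac{-1}{5}\right)\left(\frac25\right)=-1$. That of $H_\ell$ is $(5,5)_\ell=1$, since $5(\frac15)^2+5(\frac25)^2=1$. The product formula forces the symbol $-1$ at the real place, and this is available: take $s=2$ instead of $s=0$. A rational form with these localizations and determinant exactly $5$ is $H=\operatorname{diag}(-\frac52,-2)$. It is isometric to $H_5$ over $\mathbb{Q}_5$ because $-1$ is a square there.

\emph{Integral matrix.} The matrix $H$ fails to be integral only at $2$. Since $H$ and $H_\ell$ have equal determinants, they are related by matrices in $SL_2(\mathbb{Q}_\ell)$, and (SA) supplies one rational matrix $\gamma$ that works at all primes. Here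
\[
\gamma=\begin{pmatrix}1&0\\ \frac12&1\end{pmatrix},\qquad H'=\gamma^tH\gamma=-\begin{pmatrix}3&1\\1&2\end{pmatrix},\qquad H'^{-1}=-\frac15\begin{pmatrix}2&-1\\-1&3\end{pmatrix}.
\]
The vector $e_2$ has $e_2H'^{-1}e_2^t=-\frac35\equiv\frac25$, so it generates $\mathbb{Z}^2/\mathbb{Z}^2H'\cong\mathbb{Z}/5$, and $H'$ presents $(T,\lambda_0)$.
\end{example}

With a group $G$ acting, $\mathbb{Z}$ is replaced by $\mathbb{Z}[G]$ and two things change. In the geometry, clasping a curve $J$ with its translate $gJ$ under an involution $g$ changes $\operatorname{lk}(J,gJ)$ by $\pm2$ only, since the clasp must be performed together with its image under $g$; a change by $\pm1$ will come from the fixed points of $g$. In the algebra, the first step is no longer free. The determinant becomes a family of numbers, one in the center of each simple factor of $\mathbb{Q}[G]$, and these numbers are not independent. Already for a cyclic group of prime order $u$,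
\begin{equation}\label{eq:fiber}
\mathbb{Z}[\mathbb{Z}_u]=\{(x,y)\in\mathbb{Z}\times\mathbb{Z}[\xi] : x\equiv y \bmod (1-\xi)\},
\end{equation}
with $\xi$ a primitive $u$-th root of unity, so the two components of a determinant are congruent. We therefore need global numbers that are units away from $|T|$ and satisfy congruences at the primes dividing $|G|$. Whether such numbers exist is a question about units of cyclotomic fields, and it is the source of the conditions on $p$ and $q$.

\section{Group-theoretic constraints}\label{sec:groups}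

Averaging a Riemannian metric, we may assume that a finite group acts by isometries. An isometry of a connected manifold that fixes a point and has derivative $1$ there is the identity. Hence a point stabilizer of an action on a connected oriented 3-manifold embeds in $\mathrm{SO}(3)$, and the fixed set of a nontrivial element is a closed 1-dimensional submanifold, possibly empty.

\begin{lemma}\label{lem:circle}
Let a finite group $G$ act on a homology 3-sphere. If a normal subgroup $N$ of odd prime order $\ell$ has a fixed point, then $G$ has an abelian subgroup of index at most $2$.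
\end{lemma}

\begin{proof}
By Smith theory the fixed set of $N$ is a mod $\ell$ homology sphere. It is a nonempty closed 1-manifold, hence a circle $K$, and $G$ preserves $K$ because $N$ is normal. Let $G_0$, of index at most $2$, be the subgroup preserving the orientation of $K$, and let $C\subset G_0$ be the subgroup fixing $K$ pointwise. The normal bundle of $K$ is oriented, and $G_0$ preserves its orientation. An element $c\in C$ rotates each normal plane, by an angle that is constant along $K$ because it is continuous with finitely many possible values, and the angle determines $c$. For $g\in G_0$ the angle of $gcg^{-1}$ at $gx$ is the angle of $c$ at $x$, so $gcg^{-1}=c$ and $C$ is central in $G_0$. The quotient $G_0/C$ acts faithfully on the circle $K$, preserving the orientation, so it is cyclic. A group that is cyclic modulo a central subgroup is abelian.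
\end{proof}

For the rest of the paper $G=G(u_1,u_2,u_3)$ unless stated otherwise, $m=u_1u_2u_3=|A|$, the element $a=a_1a_2a_3$ generates the cyclic group $A$, indices are read modulo $3$, and $\{i,j,k\}=\{1,2,3\}$.

\begin{lemma}\label{lem:free}
In every action of $G$ on a homology 3-sphere $M$, the subgroup $A$ acts freely and the subgroup $V$ does not.
\end{lemma}

\begin{proof}
If $A$ does not act freely, a subgroup of $A$ of prime order has a fixed point. It is normal in $G$, so $G$ has an abelian subgroup $G_0$ of index at most $2$ by Lemma~\ref{lem:circle}. But $G_0$ contains $A$, which has odd order, and an element of some coset $At_i$, which inverts $a_j$ for $j\neq i$. So $G_0$ is not abelian, a contradiction.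

If $V$ acted freely, the cellular chain complex of $M$ lifted from $M/V$ would give an exact sequence $0\to\mathbb{Z}\to C_3\to C_2\to C_1\to C_0\to\mathbb{Z}\to0$ with $C_n$ free over $\mathbb{Z}[V]$, and so $H^{n+4}(V;\mathbb{F}_2)\cong H^n(V;\mathbb{F}_2)$ for $n\geq 1$. But $H^n(\mathbb{Z}_2^2;\mathbb{F}_2)$ has dimension $n+1$.
\end{proof}

\begin{lemma}\label{lem:SO4}
The group $G$ is not isomorphic to a subgroup of $\mathrm{SO}(4)$.
\end{lemma}

\begin{proof}
Suppose $G\subset\mathrm{SO}(4)$. By Lemma~\ref{lem:free} the group $A$ acts freely on $S^3$, so $a$ has eigenvalues $\xi^{\pm1},\xi'^{\pm1}$ with $\xi,\xi'$ primitive $m$-th roots of unity. Write $t_iat_i^{-1}=a^{s_i}$. Then $s_i\equiv1\pmod{u_i}$ and $s_i\equiv-1\pmod{u_j}$, so $s_i\not\equiv\pm1\pmod m$. The conjugate matrices $a$ and $a^{s_i}$ have the same eigenvalues, so $\xi^{s_i}\in\{\xi^{\pm1},\xi'^{\pm1}\}$, and therefore $\xi^{s_i}=\xi'^{\pm1}$ for each $i$. Thus $s_1\equiv\pm s_2$, and $s_3\equiv s_1s_2\equiv\pm s_1^2\equiv\pm1\pmod m$, a contradiction.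
\end{proof}

\section{Torsion systems}\label{sec:torsion}

\subsection{Cyclotomic notation}
Fix primitive $u_i$-th roots of unity $\xi_i\in\mathbb{C}$ and put $X_i=\xi_i+\xi_i^{-1}$. For $S\subset\{1,2,3\}$, written as a string such as $i$, $ij$ or $123$, let
\[
R_S=\mathbb{Z}[\xi_i:i\in S],\qquad K_S=\mathbb{Q}(\xi_i:i\in S),\qquad k_S=\mathbb{Q}(X_i:i\in S),\qquad O_S=R_S\cap k_S .
\]
The field $k_S$ is the fixed field of the group of all sign changes $\xi_i\mapsto\xi_i^{\pm1}$ ($i\in S$). Let $\chi_S\colon\mathbb{Z}[A]\to R_S$ send $a_i$ to $\xi_i$ for $i\in S$ and to $1$ for $i\notin S$. The maps $\chi_S$ identify $\mathbb{Q}[A]$ with $\prod_SK_S$ and $\mathbb{Z}[\frac1m][A]$ with $\prod_SR_S[\frac1m]$. The group $V$ acts on $K_S$ compatibly with its action on $A$: $t_i$ fixes $\xi_i$ and inverts $\xi_j,\xi_k$. A bar denotes complex conjugation. We write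
\[
x\equiv y\ [v]\quad\text{if}\quad x-y\in(1-\xi_v)R_{123},
\]
and use the same notation after tensoring with $\mathbb{Z}_{u_v}$. We use the following standard facts.
\begin{enumerate}
\item[(C1)] $R_S$ and $O_S$ are the rings of integers of $K_S$ and $k_S$; $R_S$ is the tensor product of the rings $\mathbb{Z}[\xi_i]$, $i\in S$; the Galois group of $K_S$ is $\prod_{i\in S}(\mathbb{Z}/u_i)^*$; only the primes $u_i$, $i\in S$, ramify in $K_S$.
\item[(C2)] $1-\xi$ is a unit if $\xi$ is a root of unity whose order is not $1$ or a prime power. For $k$ prime to $u_i$, $(1-\xi_i^k)/(1-\xi_i)$ is a unit $\equiv k\ [i]$. Also $2-X_i=(1-\xi_i)(1-\xi_i^{-1})$ and $N_{k_i/\mathbb{Q}}(2-X_i)=\prod_{k=1}^{u_i-1}(1-\xi_i^k)=u_i$.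
\item[(C3)] Every automorphism of $K_{123}$ preserves the ideals $(1-\xi_v)R_{123}$, by (C2). We have $R_i/(1-\xi_i)=\mathbb{F}_{u_i}$, with trivial Galois action.
\item[(C4)] $(1-\xi_v)R_{123}\cap R_S$ is $(1-\xi_v)R_S$ if $v\in S$ and $u_vR_S$ if $v\notin S$. This follows from (C1): $R_{S'}$ is free over $R_S$ with a basis containing $1$ for $S\subset S'$, and $R_{123}/(1-\xi_k)=R_{ij}/u_k$.
\end{enumerate}

\begin{definition}\label{def:system}
A \emph{torsion system} for $(u_1,u_2,u_3)$ is a family $(D_S)_{S\neq\emptyset}$ with $D_S\in O_S$ such that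
\begin{enumerate}
\item[(T1)] $D_S\in O_S^*$ for $|S|\ge2$;
\item[(T2)] $D_i=(2-X_i)\eta_i$ with $\eta_i\in O_i^*$;
\item[(T3)] $D_{S\cup v}\equiv D_S\ [v]$ for $S\neq\emptyset$ and $v\notin S$.
\end{enumerate}
It is \emph{normalized} if $u_ju_k\eta_i\equiv1\ [i]$ for $i=1,2,3$.
\end{definition}

For two primes the analogous conditions always have a solution: $D_{12}=X_1-X_2=\xi_1^{-1}(1-\xi_1\xi_2)(1-\xi_1\xi_2^{-1})$, $D_1=X_1-2$, $D_2=2-X_2$. For three primes the same recipe fails. If $D_i=e_i(2-X_i)$ and $D_{ij}=\pm(X_i-X_j)$ with signs $e_i$, then (T3) forces $e_i=-e_j$ for all $i\ne j$, which three signs cannot satisfy. What always exists is a family with the exponent $1$ in (T2) replaced by $2$.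

\begin{lemma}\label{lem:Phi}
Let $\Phi=\prod_{t\in V}(1-tat^{-1})\in\mathbb{Z}[A]$ and $\Phi_S=\chi_S(\Phi)$. Then $\Phi_S\in O_S$, the family $(\Phi_S)$ satisfies \textup{(T1)} and \textup{(T3)}, and $\Phi_i=(2-X_i)^2$.
\end{lemma}

\begin{proof}
Put $\alpha_i=a_i+a_i^{-1}$ and $y_\pm=a_2a_3^{\pm1}+a_2^{-1}a_3^{\mp1}$, so that $y_++y_-=\alpha_2\alpha_3$ and $y_+y_-=\alpha_2^2+\alpha_3^2-4$. The factors for $t=1,t_1$ have product $1-a_1y_++a_1^2=a_1(\alpha_1-y_+)$, and those for $t=t_2,t_3$ have product $a_1^{-1}(\alpha_1-y_-)$. Hence
\[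
\Phi=(\alpha_1-y_+)(\alpha_1-y_-)=\alpha_1^2+\alpha_2^2+\alpha_3^2-\alpha_1\alpha_2\alpha_3-4 .
\]
So $\Phi_S\in O_S$, and putting $\alpha_j=\alpha_k=2$ gives $\Phi_i=(2-X_i)^2$. For $|S|\ge2$ each factor $1-\chi_S(tat^{-1})$ is a unit by (C2). Finally, (T3) holds for the images of any element of $\mathbb{Z}[A]$, because $\chi_{S\cup v}(g)\equiv\chi_S(g)\ [v]$ for $g\in A$.
\end{proof}

\subsection{The torsion of an action}
Let $R$ be a commutative ring and $C$ a finite complex of finitely generated free $R$-modules with chosen bases. If $C$ is acyclic, it has a contraction $s$, with $ds+sd=1$, and $d+s\colon C_{\mathrm{odd}}\to C_{\mathrm{even}}$ is an isomorphism. Its determinant $\tau(C)\in R^*$, the \emph{torsion}, is independent of $s$ and defined up to the sign that depends on the ordering of the bases. It is natural under ring homomorphisms; multiplying a basis element by a unit $w$ multiplies it by $w^{\pm1}$; shifting degrees by one inverts it; and $\tau(C)=\pm\tau(C')\tau(C'')$ for a short exact sequence $0\to C'\to C\to C''\to0$ of acyclic complexes with compatible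 bases.

\begin{proposition}\label{prop:torsion}
If $G(u_1,u_2,u_3)$ acts on a homology 3-sphere $M$, then there is a torsion system for $(u_1,u_2,u_3)$.
\end{proposition}

\begin{proof}
By Illman's theorem $M$ has a smooth $G$-equivariant triangulation; let $C$ be its simplicial chain complex. By Lemma~\ref{lem:free}, $A$ acts freely on $M$, so it permutes the simplices freely (an element preserving a simplex fixes its barycenter). Thus $C$ is a free $\mathbb{Z}[A]$-complex with a basis of oriented simplices, one in each orbit, unique up to order and multiplication by elements of $\pm A$. Let $\mathcal{N}=\sum_{g\in A}g$, $\Lambda'=\mathbb{Z}[A]/(\mathcal{N})$ and $\Lambda'_{\mathbb{Q}}=\mathbb{Q}\otimes\Lambda'=\prod_{S\neq\emptyset}K_S$; the ring $\Lambda'$ is torsion-free and embeds in $\Lambda'_{\mathbb{Q}}$. Since $A$ acts trivially on $H_*(M;\mathbb{Q})$ and $\Lambda'_{\mathbb{Q}}$ is the factor of $\mathbb{Q}[A]$ complementary to the trivial representation, $C\otimes\Lambda'_{\mathbb{Q}}$ is acyclic. Let $D\in(\Lambda'_{\mathbb{Q}})^*$ be its torsion, defined up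 to $\pm A$.

\emph{Step 1: $D=w(a-1)^2$ with $w\in\Lambda'^*$.} We compare $C$ with the complex
\[
P\colon\quad \mathbb{Z}[A]\xrightarrow{\ a-1\ }\mathbb{Z}[A]\xrightarrow{\ \mathcal{N}\ }\mathbb{Z}[A]\xrightarrow{\ a-1\ }\mathbb{Z}[A]
\]
in degrees $3,2,1,0$, which has $H_0=\mathbb{Z}$, $H_1=H_2=0$, $H_3=\mathbb{Z}\mathcal{N}$. Both complexes are free with $H_1=H_2=0$, so there are chain maps $f\colon P\to C$ and $f'\colon C\to P$ inducing the identity on $H_0=\mathbb{Z}$; on $H_3\cong\mathbb{Z}$ they induce multiplication by integers $d$ and $d'$. For the same reason $f'f-1$ is homotopic to a chain map that vanishes in degrees below $3$. Such a map sends $1\in P_3$ to a cycle $c\mathcal{N}$, hence $\mathcal{N}$ to $cm\mathcal{N}$, and so $dd'-1=cm$. Thus $d$ is prime to $m$, and the mapping cone $Q$ of $f$ has a single nonzero homology group $H_3(Q)=\mathbb{Z}/d$, with trivial action of $A$. As $Q$ is free and exact in degrees $0,1,2$, the module $Z_3$ of 3-cycles is projective and $Q$ is homotopy equivalent to $Q_4\to Z_3$, a projective resolution of $\mathbb{Z}/d$.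 So $H_*(Q\otimes\Lambda')$ consists of the groups $\operatorname{Tor}^{\mathbb{Z}[A]}_*(\mathbb{Z}/d,\Lambda')$. On these, $\mathcal{N}$ acts as $0$ through $\Lambda'$ and as the invertible map $m$ through $\mathbb{Z}/d$; so they vanish, and $w=\tau(Q\otimes\Lambda')$ is defined in $\Lambda'^*$. In $P\otimes\Lambda'_{\mathbb{Q}}$ the middle map is $0$ and the two outer maps start in odd degrees, so its torsion is $(a-1)^2$. The exact sequence $0\to C\to Q\to P[-1]\to0$ gives $w=\pm D(a-1)^{-2}$; absorb the sign into $w$.

\emph{Step 2: $D$ can be chosen $V$-invariant.} An element $t\in V$ carries the chosen basis of simplices to another such basis, and $t(gx)=(tgt^{-1})t(x)$ for $g\in A$, $x\in C$. So the boundary matrices in the new basis are obtained by applying $t$ to the entries of the old ones, and $t(D)=\epsilon(t)\gamma(t)D$ with $\epsilon(t)=\pm1$ and $\gamma(t)\in A$. These are uniquely determined, since $\{\pm1\}\times A$ embeds in $\Lambda'^*$, and so $\gamma(ts)=\gamma(t)\,t(\gamma(s))$. Let $g\in A$ satisfy $g^4=\prod_{s\in V}\gamma(s)$. Then $t(g)^4=\prod_s\gamma(ts)\gamma(t)^{-1}=g^4\gamma(t)^{-4}$,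 so $\gamma(t)=g\,t(g)^{-1}$. Replacing $D$ by $gD$, we get $t(D)=\epsilon(t)D$, and Step 1 still holds. Let $D_S=\chi_S(D)\in R_S$. Suppose $\epsilon(t)=-1$ and choose $i$ such that $t$ inverts $a_i$. Then $\bar D_i=-D_i$, so $D_i/(\xi_i-\xi_i^{-1})$ lies in $k_i$ and has $(1-\xi_i)$-adic valuation $2-1=1$ by Step 1. This is impossible: $u_i$ is totally ramified in $K_i$, so elements of $k_i$ have even valuation. Hence $\epsilon=1$.

\emph{Step 3: the conditions.} By Step 1, $D$ lifts to $\mathbb{Z}[A]$, so (T3) holds as in Lemma~\ref{lem:Phi}; by (C2), $D_S\in R_S^*$ for $|S|\ge2$ and $D_i\in(2-X_i)R_i^*$. For $|S|\le2$ the group $V$ induces all sign changes on $K_S$, so $D_S\in O_S$. For $S=123$ the sign changes are generated by $V$ and complex conjugation. The unit $\bar D_{123}/D_{123}$ has absolute value $1$ in every complex embedding, so it is a root of unity $\pm\xi_1^{n_1}\xi_2^{n_2}\xi_3^{n_3}$. It is $V$-invariant and each $\xi_i$ is inverted by some $t\in V$, so it is $\pm1$. Finally $\bar D_{123}\equiv\bar D_{12}=D_{12}\equiv D_{123}\ [3]$, and $-1\not\equiv1\ [3]$.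 So $D_{123}\in O_{123}^*$.
\end{proof}

\section{Torsion systems for $(p,q,5)$}\label{sec:arith}

Let $(u_1,u_2,u_3)=(p,q,5)$ with primes $p\neq q$, $p\equiv q\equiv3\pmod4$. The point of taking $u_3=5$ is that $k_3=\mathbb{Q}(\sqrt5)$ has a completely known unit group, so that norms down to $k_3$ turn (T3) into statements about signs and parities. Let $\varepsilon=\frac{1+\sqrt5}2$ and let $N$ be the norm from $k_3$ to $\mathbb{Q}$. Then $O_3=\mathbb{Z}[\varepsilon]$, $O_3^*=\{\pm\varepsilon^l\}$, $N(\varepsilon)=-1$, and $\varepsilon\equiv3$, $\varepsilon^2\equiv-1\pmod{\sqrt5}$. Take $\xi_3=e^{2\pi i/5}$, so that $X_3=\varepsilon^{-1}$ and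
\[
2-X_3=\tfrac{5-\sqrt5}{2}=\varepsilon\sqrt5\cdot\varepsilon^{-2}.
\]
For $x,y\in O_3$, (C4) shows that $x\equiv y\ [v]$ means congruence modulo $p$, $q$, $\sqrt5$ for $v=1,2,3$. A prime $\ell\equiv\pm1\pmod5$ splits in $k_3$ into two primes $\mathfrak{l}$ with $O_3/\mathfrak{l}=\mathbb{F}_\ell$, and the quadratic residue symbol satisfies $\left(\frac{x}{\mathfrak{l}}\right)\equiv x^{(\ell-1)/2}\pmod{\mathfrak{l}}$. If also $\ell\equiv3\pmod4$, then $\left(\frac{s}{\mathfrak{l}}\right)=s$ for $s=\pm1$, so the symbol detects signs.

\begin{lemma}\label{lem:theta}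
Let $\ell\equiv3\pmod4$ be a prime with $\ell\equiv\pm1\pmod5$, and let $\mathfrak{l}$ be a prime of $O_3$ above $\ell$. Then $\theta_\ell=\left(\frac{\varepsilon\sqrt5}{\mathfrak{l}}\right)$ is $-1$ if $\ell\equiv1$ and $+1$ if $\ell\equiv-1\pmod5$, for both choices of $\mathfrak{l}$.
\end{lemma}

\begin{proof}
We have $(\xi_3^3-\xi_3^{-3})^2=X_3-2=-\varepsilon\sqrt5\cdot\varepsilon^{-2}$, so $K_3=k_3(\sqrt{-\varepsilon\sqrt5})$. Hence $\left(\frac{-\varepsilon\sqrt5}{\mathfrak{l}}\right)=1$ if and only if $\mathfrak{l}$ splits in $K_3$, that is, if and only if $\ell$ splits completely in the fifth cyclotomic field, which means $\ell\equiv1\pmod5$. Now use $\left(\frac{-1}{\mathfrak{l}}\right)=-1$.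
\end{proof}

For instance, modulo $11$ we may take $\sqrt5\equiv4$, $\varepsilon\equiv8$, $\varepsilon\sqrt5\equiv-1$; modulo $31$, $\sqrt5\equiv6$, $\varepsilon\equiv19$, $\varepsilon\sqrt5\equiv21\equiv-14^2$; modulo $19$, $\sqrt5\equiv9$, $\varepsilon\equiv5$, $\varepsilon\sqrt5\equiv7\equiv8^2$. So $\theta_{11}=\theta_{31}=-1$ and $\theta_{19}=1$.

\begin{proposition}\label{prop:necessary}
If there is a torsion system for $(p,q,5)$, then $p\equiv q\equiv1$ or $p\equiv q\equiv-1\pmod5$.
\end{proposition}

\begin{proof}
Put $e_p=N_{k_{13}/k_3}(D_{13})$, $e_q=N_{k_{23}/k_3}(D_{23})$, $e=N_{k_{123}/k_3}(D_{123})$, all in $O_3^*$. By (C1), the Galois group of $k_{123}/k_3$ is the product of those of $k_1/\mathbb{Q}$ and $k_2/\mathbb{Q}$, of odd orders $\frac{p-1}2$ and $\frac{q-1}2$. By (C3) we may multiply the conjugates of a congruence in (T3). From $D_{13}\equiv D_1\ [3]$, $D_{13}\equiv D_3\ [1]$, $D_{123}\equiv D_{12}\ [3]$ and $D_{123}\equiv D_{13}\ [2]$ we obtain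
\begin{align}
e_p&\equiv N_{k_1/\mathbb{Q}}(D_1)=\pm p \pmod{\sqrt5}, \label{eq:n1}\\
e_p&\equiv D_3^{(p-1)/2} \pmod p, \label{eq:n2}\\
e&\equiv N_{k_{12}/\mathbb{Q}}(D_{12})=\pm1 \pmod{\sqrt5}, \label{eq:n3}\\
e&\equiv e_p^{(q-1)/2} \pmod q, \label{eq:n4}
\end{align}
and the same with $p$ and $q$ exchanged.

Since $\varepsilon^l\equiv\pm1\pmod{\sqrt5}$ exactly when $l$ is even, \eqref{eq:n3} gives $e=s_0\varepsilon^{2l}$ with $s_0=\pm1$, so $N(e)=1$. Applying $N$ to \eqref{eq:n4} gives $1\equiv N(e_p)^{(q-1)/2}=N(e_p)\pmod q$, the exponent being odd. So $N(e_p)=1$ and $e_p$ is a sign $s_p$ times an even power of $\varepsilon$. Then \eqref{eq:n1} gives $p\equiv\pm1\pmod5$. In the same way $e_q$ is a sign $s_q$ times an even power of $\varepsilon$, and $q\equiv\pm1\pmod5$. Let $\mathfrak{p}\mid p$ and $\mathfrak{q}\mid q$ be primes of $O_3$.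

By (T2), $D_3=s\varepsilon^l\sqrt5$ with $s=\pm1$, so $N(D_3)=(-1)^{l+1}5$. Applying $N$ to \eqref{eq:n2} gives $1=\left(\frac{N(D_3)}p\right)=(-1)^{l+1}$, because $\left(\frac5p\right)=1$ and $\left(\frac{-1}p\right)=-1$. So $l$ is odd and $D_3$ is $s\,\varepsilon\sqrt5$ times a square. Now \eqref{eq:n2} reads $e_p\equiv\left(\frac{D_3}{\mathfrak{p}}\right)=s\theta_p\pmod{\mathfrak{p}}$, and taking the residue symbol of both sides gives $s_p=s\theta_p$. Likewise $s_q=s\theta_q$. Next, \eqref{eq:n4} reads $e\equiv\left(\frac{e_p}{\mathfrak{q}}\right)=s_p\pmod{\mathfrak{q}}$, and the residue symbol gives $s_0=s_p$; by symmetry $s_0=s_q$. Hence $\theta_p=\theta_q$, and Lemma~\ref{lem:theta} finishes the proof.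
\end{proof}

To construct a torsion system we reverse this argument. Multiplying the conjugates of each $D_S$ over the Galois group of $k_{123}/k_3$, of odd order $n=\frac{p-1}2\cdot\frac{q-1}2$, turns a torsion system into a family in $O_3$ that satisfies (T1), (T3), and (T2) with exponent $n$. We write down such a family directly and then divide by $\Phi^{(n-1)/2}$ to bring the exponent down to $1$. The normalization will be needed in Section~\ref{sec:matrix}.

\begin{proposition}\label{prop:sufficient}
If $p\equiv q\equiv\delta\pmod5$ with $\delta=\pm1$, then there is a normalized torsion system for $(p,q,5)$.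
\end{proposition}

\begin{proof}
\emph{Step 1: a family with exponent $n$.} By Lemma~\ref{lem:theta}, $\theta_p=\theta_q=:\theta$; this is where the hypothesis $p\equiv q\pmod5$ enters. Modulo a prime $\mathfrak{p}$ above $p$ we have $\varepsilon^{p-1}\equiv1$ and $(\varepsilon\sqrt5)^n\equiv\theta^{(q-1)/2}=\theta$. This holds for both primes above $p$, and likewise for $q$, so
\[
\varepsilon^{2n}\equiv1,\quad(\varepsilon\sqrt5)^n\equiv\theta\pmod p\ \text{ and }\pmod q,\qquad \varepsilon^{2n}\equiv(-1)^n=-1\pmod{\sqrt5}.
\]
Put $\omega(1)=1$ and $\omega(-1)=\varepsilon^{2n}$. For each sign $s$, the unit $\omega(s)$ is $\equiv1$ modulo $p$ and $q$, and $\equiv s$ modulo $\sqrt5$. Let $\sigma_p=\left(\frac qp\right)$ and $\sigma_q=\left(\frac pq\right)$; then $\sigma_p\sigma_q=-1$ by quadratic reciprocity. Define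
\[
D_1'=\sigma_pp^{(q-1)/2},\qquad D_2'=\sigma_qq^{(p-1)/2},\qquad D_3'=(\varepsilon\sqrt5)^n,\qquad D_{12}'=-1,
\]
\[
D_{13}'=\theta\,\omega(\theta\sigma_p\delta),\qquad D_{23}'=\theta\,\omega(\theta\sigma_q\delta),\qquad D_{123}'=\theta\,\omega(-\theta).
\]
The nine congruences (T3) hold:
\[
\begin{array}{llll}
\bmod\ p: & D_2'\equiv\sigma_q\sigma_p=D_{12}', & D_3'\equiv\theta\equiv D_{13}', & D_{23}'\equiv\theta\equiv D_{123}';\\
\bmod\ q: & D_1'\equiv\sigma_p\sigma_q=D_{12}', & D_3'\equiv\theta\equiv D_{23}', & D_{13}'\equiv\theta\equiv D_{123}';\\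
\bmod\ \sqrt5: & D_1'\equiv\sigma_p\delta\equiv D_{13}', & D_2'\equiv\sigma_q\delta\equiv D_{23}', & D_{12}'=-1\equiv D_{123}'.
\end{array}
\]
By (C2), $p$ is a unit times $(2-X_1)^{(p-1)/2}$ and $q$ is a unit times $(2-X_2)^{(q-1)/2}$, and $\varepsilon\sqrt5=\varepsilon^2(2-X_3)$. So $\eta_i=D_i'/(2-X_i)^n$ is a unit of $O_i$.

\emph{Step 2: exponent $1$.} Put $D_S=D_S'\Phi_S^{-(n-1)/2}$. By Lemma~\ref{lem:Phi}, (T1) holds and $D_i=(2-X_i)\eta_i$. For $v\notin S$ the element $\Phi_S$ is invertible modulo $1-\xi_v$: it is a unit if $|S|=2$, and divides $u_i^2$ if $S=i$. So we may divide the congruence for $D'$ by that for $\Phi^{(n-1)/2}$, and (T3) holds.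

\emph{Step 3: normalization.} Let $c_i\in\mathbb{F}_{u_i}^*$ be the residue of $\eta_i$ modulo $1-\xi_i$. We claim that $u_ju_kc_i$ is a square in $\mathbb{F}_{u_i}^*$. For $i=1$, (C3) gives $N_{k_1/\mathbb{Q}}(\eta_1)\equiv c_1^{(p-1)/2}\pmod p$, so
\[
\left(\frac{c_1}p\right)=N_{k_1/\mathbb{Q}}(\eta_1)=\frac{\sigma_p^{(p-1)/2}\,p^n}{p^n}=\sigma_p=\left(\frac{5q}p\right).
\]
The case $i=2$ is the same with $p$ and $q$ exchanged. For $i=3$, $\eta_3=\varepsilon^{2n}\equiv-1$ and $pq\equiv\delta^2=1$, so $pqc_3=-1=2^2$ in $\mathbb{F}_5$. Choose integers $n_i$ with $u_ju_kc_in_i^2=1$ in $\mathbb{F}_{u_i}$, and apply to all $D_S$ the automorphism $\phi$ of $K_{123}$ with $\phi(\xi_i)=\xi_i^{n_i}$. By (C3) the result is again a torsion system. By (C2), $\phi(2-X_i)$ is $2-X_i$ times a unit $\equiv n_i^2\ [i]$, and $\phi(\eta_i)\equiv c_i\ [i]$. So the new $\eta_i$ is $\equiv c_in_i^2\ [i]$, as required.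
\end{proof}

\section{A rational homology sphere with $G$-action}\label{sec:M0}

In this section $u_1,u_2,u_3$ are distinct primes $\geq5$. We want a manifold on which $A$ acts freely and $V$ has a fixed point. It is enough to find a manifold $N_0$ with $H_1(N_0)=A$ and an action of $V$ that has a fixed point and induces the given action on $A$, and to pass to the $A$-cover. The 3-torus carries an action of $V$ of the right shape on $H_1=\mathbb{Z}^3$, and three surgeries reduce $\mathbb{Z}^3$ to $A$.

\subsection{The construction}
Let $\mathbb{T}^3=\mathbb{R}^3/\mathbb{Z}^3$ with coordinates $(x,y,z)$, and let $V$ act by the diagonal matrices $t_1=\operatorname{diag}(1,-1,-1)$, $t_2=\operatorname{diag}(-1,1,-1)$, $t_3=\operatorname{diag}(-1,-1,1)$. The circles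
\[
C_1=\{(s,0,\tfrac12)\},\qquad C_2=\{(\tfrac12,s,0)\},\qquad C_3=\{(0,\tfrac12,s)\},
\]
oriented by $s$, are disjoint, $V$-invariant and miss the origin (Figure~\ref{fig:torus}). The orientation-preserving map $f(x,y,z)=(z,x,y)$ sends $C_i$ to $C_{i+1}$, respecting orientations, and conjugates $t_i$ to $t_{i+1}$. Let $\nu_i$ be the closed tube of small radius $\epsilon$ around $C_i$ and $Y=\mathbb{T}^3\setminus\bigcup_i\operatorname{int}\nu_i$. On $\partial\nu_i$ let $c_i$ be a translate of $C_i$ and $m_i$ the meridian, oriented by the right-hand rule: $m_i$ bounds a disk with intersection number $+1$ with $C_i$. Consequently, if an oriented surface $F$ meets the $C_i$ in one transverse point, on $C_i$, then deleting a disk from $F$ shows $\partial F=(F\cdot C_i)\,m_i$ in the homology of the complement. The torus $\{x=\frac14\}$ meets only $C_1$, once, so $m_1=0$ in $H_1(Y)$, and by applying $f$ all $m_i$ vanish. The meridians generate the kernel of the surjection $H_1(Y)\to H_1(\mathbb{T}^3)$, so $H_1(Y)=H_1(\mathbb{T}^3)=\mathbb{Z}^3$ with basis $c_1,c_2,c_3$.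

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(3cm,0cm)},y={(1.3cm,1cm)},z={(0cm,3cm)}]
\draw[gray,dashed] (0,0,0)--(0,1,0)--(1,1,0) (0,1,0)--(0,1,1);
\draw[very thick,->] (0.25,0.75,0)--(0.25,0.75,1) node[above] {$C_3$};
\draw[white,line width=5pt] (0.35,0.25,0.75)--(0.6,0.25,0.75);
\draw[very thick,->] (0,0.25,0.75)--(1,0.25,0.75) node[right] {$C_1$};
\draw[very thick,->] (0.75,0,0.25)--(0.75,1,0.25) node[above] {$C_2$};
\draw[gray] (0,0,0)--(1,0,0)--(1,0,1)--(0,0,1)--cycle;
\draw[gray] (1,0,0)--(1,1,0)--(1,1,1)--(1,0,1) (0,0,1)--(0,1,1)--(1,1,1);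
\fill (0.25,0.25,0.25) circle (1.5pt) node[left] {$0$};
\end{tikzpicture}
\caption{The fundamental domain $[-\frac14,\frac34]^3$ of the torus $\mathbb{R}^3/\mathbb{Z}^3$, with opposite faces identified ($x$ to the right, $y$ backward, $z$ up). The three segments close up to the disjoint circles $C_1,C_2,C_3$ parallel to the coordinate axes; the marked point is the origin, fixed by $V$.}
\label{fig:torus}
\end{figure}

Let $N_0=Y\cup W_1\cup W_2\cup W_3$, where $W_i=D^2\times S^1$ is glued to $\partial\nu_i$ with meridian $m_i+u_ic_i$ and longitude $c_i$. Then $H_1(N_0)=\mathbb{Z}^3/(u_ic_i)=A$, with $c_i$ corresponding to $a_i$. The action of $V$ extends over $W_i$. On $\partial\nu_1=(\mathbb{R}/\mathbb{Z})^2$, with coordinates $(s,\phi)$ along $c_1$ and $m_1$ and $\phi$ measured from the $y$-direction, $t_1,t_2,t_3$ act by $(s,\phi+\frac12)$, $(-s,-\phi)$, $(-s,\frac12-\phi)$. These maps have the form $w\mapsto\pm w+\text{const}$, and they keep this form in the linear coordinates $(\theta,\psi)=(\phi,s-u_1\phi)$ of $\partial D^2\times S^1$. So they extend over $W_1$ independently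 of the radius, as a rotation or reflection of $D^2$ times a rotation or reflection of $S^1$, compatibly with composition. Conjugating by $f$ gives the extensions over $W_2$ and $W_3$. Thus $V$ acts smoothly on $N_0$, preserving the orientation and fixing the origin, and $t_i$ fixes $a_i$ and inverts $a_j,a_k$ in $H_1(N_0)$.

Let $M_0\to N_0$ be the connected regular cover with group $A=H_1(N_0)$, and fix a point $o\in M_0$ over the origin. The lifts of elements of $V$ form a group containing the deck group $A$ as a normal subgroup, and a lift of $t$ acts on $A$ by conjugation as $t$ acts on $H_1(N_0)$. Each $t$ has a unique lift fixing $o$, and these lifts form a complement to $A$, which we identify with $V$. So $G=A\rtimes V$ acts on $M_0$, with $A$ free and $V$ fixing $o$.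

\begin{lemma}\label{lem:involutions}
Every involution $g\in G$ fixes a point of $M_0$ whose stabilizer is exactly $\langle g\rangle$.
\end{lemma}

\begin{proof}
By Sylow's theorem $g$ is conjugate into $V$, so we may assume $g\in V$. The stabilizer of $o$ meets $A$ trivially, so it is $V$. Points near $o$ have stabilizers contained in $V$, and near $o$ the action of $V$ is the diagonal action on $\mathbb{R}^3$. A point near $o$, different from $o$, on the axis of $g$ has the required stabilizer.
\end{proof}

\subsection{The first homology of $M_0$}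
Put
\[
\beta_i=u_ju_k-(2-X_i)\in O_i .
\]

\begin{lemma}\label{lem:beta}
We have $\beta_i\equiv u_ju_k\ [i]$, $\ \beta_i\equiv-(2-X_i)$ modulo $u_j$ and modulo $u_k$, and $\beta_i\equiv X_i-1\pmod{2O_i}$, where $X_i-1\in O_i^*$. Hence $R_i/(\beta_i)$ is finite of order prime to $2m$.
\end{lemma}

\begin{proof}
The congruences are read off from the definition, as $u_ju_k$ is odd. Moreover $X_i-1=\xi_i^{-1}(1+\xi_i^3)/(1+\xi_i)$, and $-\xi_i$, $-\xi_i^3$ have order $2u_i$ because $u_i\neq3$; so $X_i-1$ is a unit by (C2). Since $2-X_i$ divides $u_i$, no prime ideal above $2m$ contains $\beta_i$.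
\end{proof}

Every conjugate of $\beta_i$ exceeds $u_ju_k-4>1$, so $\beta_i$ is not a unit, and the next proposition shows that $M_0$ itself is not a homology sphere.

\begin{proposition}\label{prop:T}
The group $T=H_1(M_0;\mathbb{Z})$ is finite of order prime to $2m$. As a $\mathbb{Z}[G]$-module $T=T_1\oplus T_2\oplus T_3$, where $A$ acts on $T_i$ through $\chi_i$, $\ T_i\cong R_i/(\beta_i)$ as an $R_i$-module, and $t_i$ acts on $T_i$ as $-1$.
\end{proposition}

We compute the homology one character of $A$ at a time. If $\tilde X\to X$ is a regular cover with abelian group $\pi$ and $\chi\colon\mathbb{Z}[\pi]\to R$ is a ring homomorphism, then $H_*(X;R_\chi)=H_*(C_*(\tilde X)\otimes_{\mathbb{Z}[\pi]}R)$ is the homology with local coefficients. A cycle in $\tilde X$ defines a class, translating the cycle by $g\in\pi$ multiplies the class by $\chi(g)$, and there are Mayer--Vietoris sequences. If $X$ is homotopy equivalent to a torus of dimension $\geq 1$ and $1-\chi(c)$ is invertible for some element $c$ of a basis of $H_1(X)$, then $H_*(X;R_\chi)=0$: the cellular complex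 is a tensor product of complexes $R\to R$, one of which is contractible.

\begin{lemma}\label{lem:twisted}
Let $S\neq\emptyset$ and let $R$ be a ring with $R_S\subset R\subset K_S$ in which $u_i$ is invertible for $i\in S$. With coefficients twisted by $\chi_S$, $H_1(N_0;R)=0$ if $|S|\ge2$, and $H_1(N_0;R)\cong R/(\beta_i)$ if $S=i$.
\end{lemma}

\begin{proof}
All homology has coefficients in $R$ twisted by $\chi_S$. On $Y$ the system factors through $H_1(Y)=H_1(\mathbb{T}^3)$, so it also extends to $\mathbb{T}^3$. For $i\in S$ the element $1-\xi_i$ divides $u_i$ and is invertible in $R$. So $\mathbb{T}^3$ is acyclic, and so are $\nu_i$, $\partial\nu_i$, $W_i$ for $i\in S$; by Mayer--Vietoris, gluing in $\nu_i$ or $W_i$ along $\partial\nu_i$ does not change the homology. For $v\notin S$ the system is trivial on $\nu_v$, $\partial\nu_v$, $W_v$.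

Let $Y_S=\mathbb{T}^3\setminus\bigcup_{v\notin S}\operatorname{int}\nu_v$ and $Y_S'=Y\cup\bigcup_{i\in S}W_i$, so that $H_*(Y_S)=H_*(Y)=H_*(Y_S')$. Since $\mathbb{T}^3$ is acyclic, Mayer--Vietoris gives an isomorphism $\bigoplus_{v\notin S}(Rm_v\oplus Rc_v)\to H_1(Y_S)\oplus\bigoplus_{v\notin S}H_1(\nu_v)$. The kernel of the projection to $\bigoplus_vH_1(\nu_v)=\bigoplus_vRc_v$ is $\bigoplus_vRm_v$ on the left and $H_1(Y_S)$ on the right, so $H_1(Y_S)$ is free on the $m_v$, $v\notin S$. Next glue the $W_v$ to $Y_S'$. The map $H_0(\partial W_v)\to H_0(W_v)$ is injective and $H_1(\partial W_v)\to H_1(W_v)$ is onto with kernel $R(m_v+u_vc_v)$, so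
\begin{equation}\label{eq:H1}
H_1(N_0)=\Bigl(\bigoplus_{v\notin S}Rm_v\Bigr)\Big/\bigl(m_v+u_vc_v:v\notin S\bigr).
\end{equation}
For $|S|=3$ this is $0$. It remains to express the classes $c_v\in H_1(Y_S)$ in terms of the $m_v$. The map $f$ carries $(C_i,c_i,m_i)$ to $(C_{i+1},c_{i+1},m_{i+1})$ and $N_0$ to the same construction with the $u_i$ permuted cyclically, so it suffices to treat $S=12$ and $S=1$. Let $\tau$ be the translation $x\mapsto x+1$, which acts as $\xi_1$.

\emph{$S=12$.} The annulus $\{(x,\frac12+\epsilon,s):0\le x\le1\}$ stays at distance $\geq\epsilon$ from the lifts of $C_3$ and has boundary $\tau c_3-c_3$. So $(\xi_1-1)c_3=0$ and $c_3=0$ in $H_1(Y_{12})$, and \eqref{eq:H1} gives $Rm_3/(m_3)=0$.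

\emph{$S=1$.} Work in the cover $\mathbb{R}\times\mathbb{T}^2$ with deck group $\langle\tau\rangle$, and take $c_2,m_2$ at the lift $\tilde C_2\subset\{x=\frac12\}$ and $c_3,m_3$ at the lift $\tilde C_3\subset\{x=0\}$. The annulus $F_2=\{(x,s,\epsilon):\frac12\le x\le\frac32\}$, oriented by $(\partial_x,\partial_y)$, has boundary $\tau c_2-c_2$, misses the open tubes around the lifts of $C_2$, and meets the lifts of $C_3$ only at $(1,\frac12,\epsilon)\in\tau\tilde C_3$, with sign $\det(\partial_x,\partial_y,\partial_z)=+1$. The annulus $F_3=\{(x,\frac12+\epsilon,s):0\le x\le1\}$, oriented by $(\partial_x,\partial_z)$, has boundary $\tau c_3-c_3$, misses the open tubes around the lifts of $C_3$, and meets the lifts of $C_2$ only at $(\frac12,\frac12+\epsilon,0)\in\tilde C_2$, with sign $\det(\partial_x,\partial_z,\partial_y)=-1$. Hence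
\[
(\xi_1-1)c_2=\xi_1m_3,\qquad(\xi_1-1)c_3=-m_2 .
\]
In \eqref{eq:H1} the first relation says $m_2=-u_2c_2=-u_2\frac{\xi_1}{\xi_1-1}m_3$ and eliminates $m_2$. Then $c_3=u_2\frac{\xi_1}{(\xi_1-1)^2}m_3=-\frac{u_2}{2-X_1}m_3$, and the second relation is
\[
0=m_3+u_3c_3=\Bigl(1-\frac{u_2u_3}{2-X_1}\Bigr)m_3=-\frac{\beta_1}{2-X_1}\,m_3 .
\]
As $2-X_1$ is invertible in $R$, $H_1(N_0)$ is generated by $m_3$ and isomorphic to $R/(\beta_1)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:T}]
\emph{Away from $m$.} The decomposition $\mathbb{Z}[\frac1m][A]=\prod_SR_S[\frac1m]$ gives $H_1(M_0;\mathbb{Z}[\frac1m])=\bigoplus_SH_1(N_0;R_S[\frac1m])$. The summand for $S=\emptyset$ is $A\otimes\mathbb{Z}[\frac1m]=0$. By Lemmas~\ref{lem:twisted} and~\ref{lem:beta} the sum is $T_1\oplus T_2\oplus T_3$ with $T_i\cong R_i[\frac1m]/(\beta_i)=R_i/(\beta_i)$, finite of order prime to $2m$. The $T_i$ are $G$-submodules because $V$ fixes the idempotents of the decomposition.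

\emph{At a prime $\ell$ dividing $m$.} We show $H_1(M_0;\mathbb{F}_\ell)=0$; then the finitely generated group $T$ is finite without $\ell$-torsion and equals $T\otimes\mathbb{Z}[\frac1m]$. Let $\ell=u_i$. The group ring does not decompose at $\ell$, so we first pass to $M_0/\langle a_i\rangle$, a cover of $N_0$ with group $\langle a_j,a_k\rangle$ of order prime to $\ell$. With $\pi=\pi_1(M_0/\langle a_i\rangle)$,
\[
\pi^{\mathrm{ab}}\otimes\mathbb{Z}_{(\ell)}=\bigoplus_{S\subset\{j,k\}}H_1(N_0;R_S\otimes\mathbb{Z}_{(\ell)}).
\]
The terms with $S\neq\emptyset$ vanish by Lemmas~\ref{lem:twisted} and~\ref{lem:beta}, and the term for $S=\emptyset$ is $A\otimes\mathbb{Z}_{(\ell)}=\mathbb{Z}/\ell$. Let $\pi_0=\pi_1(M_0)$, normal of index $\ell$ in $\pi$, and let $\pi_0'$ be the kernel of $\pi_0\to H_1(M_0;\mathbb{F}_\ell)$, which is characteristic in $\pi_0$. Then $\pi/\pi_0'$ is a finite $\ell$-group whose abelianization has order at most $\ell$. A finite $\ell$-group with cyclic abelianization is cyclic (Burnside's basis theorem), so $|\pi/\pi_0'|\le\ell$ and $\pi_0'=\pi_0$.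

\emph{The action of $t_i$.} By the symmetry $f$ take $i=1$. Let $N_1=M_0/\langle a_2,a_3\rangle$, the cover of $N_0$ with group $\langle a_1\rangle$. The projection maps $T_1$ isomorphically and $t_1$-equivariantly onto the summand $H_1(N_0;R_1[\frac1m])$ of $H_1(N_1;\mathbb{Z}[\frac1m])$, which is generated by $m_3$. The element $t_1\in G$ induces on $N_1$ an involution $\tilde t$ lifting $t_1$ and commuting with $a_1$. The other lifts are $\tilde ta_1^n$, with square $a_1^{2n}$, so $\tilde t$ is the only involutive lift. Over $Y$, the cover $N_1$ is an open piece of $(\mathbb{R}/u_1\mathbb{Z})\times\mathbb{T}^2$ together with its boundary, and $(x,y,z)\mapsto(x,-y,-z)$ is an involutive lift there; so it is the restriction of $\tilde t$. It preserves the orientation and maps $\tilde C_3$ to itself reversing its direction, so it sends $m_3$ to $-m_3$. It commutes with $a_1$, so it is $R_1$-linear, and it acts as $-1$.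
\end{proof}

\section{Equivariant surgery}\label{sec:surgery}

In this section $G$ is any finite group acting on a closed connected oriented 3-manifold $M_0$ with $T=H_1(M_0;\mathbb{Z})$ finite. Let $\Lambda=\mathbb{Z}[G]$ and $B=\mathbb{Q}[G]$, with the involution $*$ given by $g^*=g^{-1}$; for a matrix, $H^*$ is the conjugate transpose. The \emph{equivariant linking form} records the linking of a class with all translates of another:
\[
\lambda(x,y)=\sum_{g\in G}\lambda_0(x,gy)\,g\in B/\Lambda .
\]
Invariance and symmetry of $\lambda_0$ give $\lambda(gx,hy)=g\lambda(x,y)h^{-1}$ and $\lambda(y,x)=\lambda(x,y)^*$, so $\lambda(rx,r'y)=r\lambda(x,y)r'^*$ for $r,r'\in\Lambda$. The form is nondegenerate: if $\lambda(x,y)=0$ for all $y$, the coefficient of $1$ shows $\lambda_0(x,y)=0$ for all $y$, so $x=0$. A hermitian matrix $H=H^*\in M_n(\Lambda)\cap GL_n(B)$ \emph{presents} $(T,\lambda)$ if there is a surjection of left $\Lambda$-modules $\varphi\colon\Lambda^n\to T$ (row vectors) with kernel $\Lambda^nH$ and $\lambda(\varphi(v),\varphi(w))\equiv vH^{-1}w^*\pmod\Lambda$.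

\begin{proposition}\label{prop:surgery}
Suppose that every involution $g\in G$ fixes a point of $M_0$ with stabilizer exactly $\langle g\rangle$, and that $(T,\lambda)$ is presented by a hermitian matrix $H\in M_n(\Lambda)\cap GL_n(B)$. Then equivariant surgery on $M_0$ along $n$ free orbits of circles yields a homology 3-sphere $M$ with an action of $G$, and every subgroup of $G$ that fixes a point of $M_0$ fixes a point of $M$.
\end{proposition}

\begin{proof}
Let $M^\circ\subset M_0$ be the set of points with trivial stabilizer. Its complement is a finite union of circles, so $M^\circ$ is connected, $\pi_1(M^\circ)\to H_1(M_0)$ is onto, and $M^\circ\to M^\circ/G$ is a covering of 3-manifolds. Represent $\varphi(e_i)$ by loops in $M^\circ$, make their images in $M^\circ/G$ embedded and disjoint by a small homotopy, and lift the homotopy. This gives circles $J_1,\dots,J_n$ with $[J_i]=\varphi(e_i)$ such that all translates $gJ_i$ are disjoint; their union is ``the link''. Choose parallels $J_i^+$ (framings) and put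
\[
L_{ij}=\sum_{g}\operatorname{lk}(J_i,gJ_j)\,g\in B,
\]
where the coefficient of $1$ in $L_{ii}$ is $\operatorname{lk}(J_i,J_i^+)$; we call it the framing coefficient. Then $L=L^*$, and $L_{ij}\equiv\lambda(\varphi(e_i),\varphi(e_j))\equiv(H^{-1})_{ij}\pmod\Lambda$.

\emph{Step 1: arranging $L=H^{-1}$.} Let $\mu\subset M^\circ$ be an oriented circle, null-homologous in $M_0$, whose translates are disjoint from each other and from the link. Join $J_i$ to $\mu$ by an arc in $M^\circ$ whose image in $M^\circ/G$ is embedded and meets the images of $\mu$ and of the link only at its ends, and thicken it to a band $b$ compatible with the orientations. The band sum $J_i'$ satisfies $J_i'=J_i+\mu\pm\partial b$ as 1-chains, so $[J_i']=[J_i]$, and $b$ is disjoint from $hb$, $h\mu$, $hJ_i$ for $h\ne1$ and from all $hJ_k$, $k\neq i$. Therefore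
\begin{align*}
\operatorname{lk}(J_i',hJ_k)&=\operatorname{lk}(J_i,hJ_k)+\operatorname{lk}(\mu,hJ_k)&&(k\neq i),\\
\operatorname{lk}(J_i',hJ_i')&=\operatorname{lk}(J_i,hJ_i)+\operatorname{lk}(\mu,hJ_i)+\operatorname{lk}(\mu,h^{-1}J_i)+\operatorname{lk}(\mu,h\mu)&&(h\neq1).
\end{align*}
We give $J_i'$ any framing and ignore framing coefficients until the last move.

\emph{Move 1 (clasp).} Let $\mu$ be a small meridian of $gJ_j$, with either orientation. It bounds a disk that meets the link in one point of $gJ_j$ and misses $h\mu$ for $h\neq1$. So $\operatorname{lk}(\mu,h\mu)=0$, and $\operatorname{lk}(\mu,hJ_k)$ is $\pm1$ for $(k,h)=(j,g)$ and $0$ otherwise. If $i\neq j$, then $L_{ij}$ changes by $\pm g$, $L_{ji}$ by $\pm g^{-1}$, and nothing else changes. If $i=j$ and $g\neq 1$, then only $L_{ii}$ changes, by $\pm(g+g^{-1})$. For an involution $g$ this is $\pm2g$, which is not enough.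

\emph{Move 2 (at a fixed point of an involution $g$).} Let $P$ be a point with stabilizer $\langle g\rangle$. Take a $g$-invariant ball $\mathcal{B}$ around $P$, disjoint from the link and from $h\mathcal{B}$ for $h\notin\langle g\rangle$, with coordinates $(\zeta,s)\in\mathbb{C}\times\mathbb{R}$ in which $g(\zeta,s)=(-\zeta,s)$. For small $0<\rho<r$ the torus $\{((r+\rho\cos\phi)e^{i\vartheta},\rho\sin\phi)\}$ goes around the axis of $g$ without meeting it, and $g$ acts on it by $\vartheta\mapsto\vartheta+\pi$. Let $\mu$ be the curve $\phi=\vartheta$ or the curve $\phi=-\vartheta$, oriented by $\vartheta$. Then $g\mu$ is the disjoint curve $\phi=\pm(\vartheta-\pi)$. Pushed into the solid torus, $g\mu$ is homologous to the core $\rho=0$ in the complement of $\mu$, and $\mu$ winds once around the core, in opposite directions for the two choices. So $\operatorname{lk}(\mu,g\mu)=\pm1$, with the sign at our disposal. Since $\mu$ bounds a disk in $\mathcal{B}$, it has linking number $0$ with all $hJ_k$ and with $h\mu$ for $h\notin\langle g\rangle$. Band-summing $J_i$ with $\mu$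 changes $L_{ii}$ by $\pm g$ and nothing else. The new link still lies in $M^\circ$, so the move can be repeated in a smaller ball.

\emph{Move 3 (framing).} Adding meridians to $J_i^+$ changes the framing coefficient by any integer.

The matrix $H^{-1}-L\in M_n(\Lambda)$ is hermitian, so its diagonal entries are integral combinations of $1$, of involutions, and of elements $g+g^{-1}$ with $g^2\neq1$. Moves 1 and 2, followed by Move 3, make it zero.

\emph{Step 2: the surgery.} Attach 2-handles to $M_0\times[0,1]$ along the circles $gJ_j\times\{1\}$ with framings $gJ_j^+$. The orbits are free, so $G$ acts on the trace $W$, whose boundary consists of $M_0=M_0\times\{0\}$ and a closed connected oriented manifold $M$. A neighborhood of $M_0\setminus M^\circ$ is untouched, so the action on $M$ is faithful, smooth, orientation-preserving and retains all fixed points. We have $H_1(W,M_0)=0$ and $H_2(W,M_0)=\Lambda^n$, with the cores as $\mathbb{Z}$-basis, and the boundary map $\Lambda^n\to H_1(M_0)$ is $\varphi$. As $\varphi$ is onto and $H_2(M_0)\cong H^1(M_0)=0$, we get $H_1(W)=0$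 and $H_2(W)=\Lambda^nH$. By duality $H_2(W,M)\cong H^2(W,M_0)=\operatorname{Hom}(H_2(W,M_0),\mathbb{Z})$, and the map $H_2(W)\to H_2(W,M)$ becomes the intersection pairing. We identify the target with $\Lambda^n$ by recording the value on the handle of $gJ_j$ as the coefficient of $g$ in the $j$-th coordinate.

Let $k=(k_1,\dots,k_n)\in\Lambda^nH$, $k_i=\sum_hk_{i,h}h$. The cycle $\sum_ik_iJ_i$ bounds a 2-chain $c$ in $M_0$, and the class of $k$ is represented by the cores with multiplicities $k_{i,h}$, the cylinders $hJ_i\times[\frac12,1]$, and $-c\times\{\frac12\}$. Represent the handle of $gJ_j$ in $H_2(W,M_0)$ by a parallel copy of the core, with boundary $gJ_j^+$, together with $gJ_j^+\times[0,1]$. The two chains meet only at level $\frac12$, and up to a global sign the intersection number is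
\[
c\cdot gJ_j^+=\sum_{i,h}k_{i,h}\operatorname{lk}(hJ_i,gJ_j^+)=\sum_{i,h}k_{i,h}\,(L_{ij})_{h^{-1}g},
\]
the coefficient of $g$ in $(kL)_j$. So $H_2(W)\to H_2(W,M)$ is the map $k\mapsto\pm kH^{-1}$ from $\Lambda^nH$ onto $\Lambda^n$. The exact sequence $H_2(W)\to H_2(W,M)\to H_1(M)\to H_1(W)=0$ gives $H_1(M)=0$, and $M$ is a homology 3-sphere by Poincar\'e duality.
\end{proof}

\section{A hermitian matrix presenting the linking form}\label{sec:matrix}

We return to $G=G(u_1,u_2,u_3)$ with $(u_1,u_2,u_3)=(p,q,5)$ as in Theorem~\ref{thm:main}; these primes are $\geq5$. Let $(T,\lambda)$ be the equivariant linking form of the manifold $M_0$ of Section~\ref{sec:M0}.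

\begin{proposition}\label{prop:H}
The form $(T,\lambda)$ is presented by a hermitian matrix in $M_2(\Lambda)\cap GL_2(B)$.
\end{proposition}

The proof follows the four steps of Example~\ref{ex:five}, after a description of $B$ that turns hermitian matrices over $B$ into forms over number fields.

\subsection{The simple factors of $\mathbb{Q}[G]$}\label{sub:components}
If a finite group $\Gamma$ acts on a commutative ring $K$, the twisted group ring $K\circ\Gamma=\bigoplus_{\gamma}K\gamma$ has multiplication $\gamma x=\gamma(x)\gamma$. If $K$ is a field, $\Gamma$ acts faithfully and $Z=K^\Gamma$, then the natural map $K\circ\Gamma\to\operatorname{End}_Z(K)$ is an isomorphism: it is injective by the linear independence of automorphisms, and both sides have dimension $|\Gamma|^2$ over $Z$.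

We have $B=\prod_SK_S\circ V$, and $*$ acts on $K_S$ as bar and fixes $V$. For $|S|\ge2$ the action of $V$ on $K_S$ is faithful. For $S=i$ the element $t_i$ is central and splits the factor in two, according to $t_i=\pm1$. For $S=\emptyset$ the factor $\mathbb{Q}[V]$ splits according to the characters $\psi_0=1,\psi_1,\psi_2,\psi_3$ of $V$, where $\psi_i(t_i)=1$ and $\psi_i(t_j)=-1$ for $j\neq i$. Thus $B=\prod_cB_c$ with $B_c=\operatorname{End}_{Z_c}(U_c)$ as in the table; $A$ acts on $U_c=K_S$ by multiplication through $\chi_S$.
\[
\begin{array}{l|l|l|l|c|l}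
c & U_c & \text{action of }V & Z_c & \dim_{Z_c}U_c & \psi_\mu\text{ occurring}\\ \hline
(\emptyset,\mu) & \mathbb{Q} & \psi_\mu & \mathbb{Q} & 1 & \mu\\
(i,+) & K_i & t_i=1,\ t_{i+1}=\text{bar} & k_i & 2 & 0,\,i\\
(i,-) & K_i & t_i=-1,\ t_{i+1}=\text{bar} & k_i & 2 & j,\,k\\
ij & K_{ij} & \text{Galois; }t_k=\text{bar} & k_{ij} & 4 & 0,1,2,3\\
123 & K_{123} & \text{Galois} & K_{123}^V & 4 & 0,1,2,3
\end{array}
\]
The last column lists the characters of $V$ that occur in $U_c$, each with multiplicity one over $Z_c$; it comes from the eigenvectors $1$ and $\xi_i-\xi_i^{-1}$ for $(i,\pm)$, and from the normal basis theorem for $|S|\ge2$. The fields $Z_c$ are totally real for $c\neq123$. The field $Z_{123}$ is a quadratic extension of $k_{123}$ with bar as nontrivial automorphism, because $V$ has index $2$ in the group of sign changes and does not contain bar.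

On $U_c$ let $b_c(u,v)=\operatorname{Tr}_{U_c/Z_c}(u\bar v)$. This form is nondegenerate, symmetric for $c\neq123$, and hermitian over $Z_{123}/k_{123}$ for $c=123$. It satisfies $b_c(gu,v)=b_c(u,g^{-1}v)$ for $g\in A$ because $\overline{\chi_S(g)}=\chi_S(g)^{-1}$, and for $g\in V$ because the trace is Galois-invariant. So $*$ is the adjoint with respect to $b_c$. Identify $M_n(B_c)=\operatorname{End}_{Z_c}(U_c^n)$, acting on columns; the conjugate transpose is then the adjoint for $b_c^{\oplus n}$. The \emph{reduced norm} $\operatorname{nr}(X)=(\operatorname{nr}(X)_c)_c$ is the family of determinants over the $Z_c$, and $\operatorname{nr}(X^*)=\overline{\operatorname{nr}(X)}$. Hermitian $H\in GL_n(B_c)$ correspond bijectively to nondegenerate symmetric (for $c=123$, hermitian) forms $b_H(u,v)=b_c^{\oplus n}(u,Hv)$ on $U_c^n$, and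
\begin{equation}\label{eq:dictionary}
\det b_H=\det(b_c)^n\operatorname{nr}(H)_c,\qquad b_{X^*HX}(u,v)=b_H(Xu,Xv),
\end{equation}
with determinants taken in a fixed basis of $U_c$. All of this persists after tensoring with $\mathbb{Z}_\ell$, when $Z_{c,\ell}$ is a product of local fields.

\subsection{The prescribed reduced norm}
By Proposition~\ref{prop:T}, $T$ lives in the factors $(i,-)$ and is killed there by $\beta_i$. So we look for a reduced norm that is a unit times $\beta_i$ at $(i,-)$, a unit elsewhere, and $1$ at $(\emptyset,\mu)$. The prime $2$ links $(i,+)$ with $(i,-)$, and the prime $u_v$ links the levels $S$ and $S\cup v$. The congruences below are those that the local constructions will use.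

\begin{lemma}\label{lem:Delta}
There are units $\eta_i^\pm\in O_i^*$, $\Delta_{ij}\in O_{ij}^*$, $\Delta_{123}\in O_{123}^*$ such that, with $\Delta_i^+=\eta_i^+$ and $\Delta_i^-=\beta_i\eta_i^-$,
\begin{enumerate}
\item[(a)] $\Delta_i^\pm\equiv1\ [i]$;
\item[(b)] $\Delta_i^+\equiv\Delta_i^-\pmod{2O_i}$;
\item[(c)] $\Delta_{ij}\equiv\Delta_i^+\Delta_i^-\ [j]$ for all $i\neq j$;
\item[(d)] $\Delta_{123}\equiv\Delta_{ij}\ [k]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $(D_S)$ be a normalized torsion system (Proposition~\ref{prop:sufficient}), with $D_i=(2-X_i)\eta_i$. Put $\Delta_{ij}=-D_{ij}$ and $\Delta_{123}=-D_{123}$; then (d) is part of (T3). For any factorization $\eta_i=\eta_i^+\eta_i^-$ into units, Lemma~\ref{lem:beta} gives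
\[
\Delta_i^+\Delta_i^-=\beta_i\eta_i\equiv-D_i\equiv\Delta_{ij}\ [j],\qquad \Delta_i^+\Delta_i^-\equiv u_ju_k\eta_i\equiv1\ [i],
\]
the last congruence by normalization. So (c) holds, and it suffices to find a unit $\eta_i^+$ with $\eta_i^+\equiv1\ [i]$ and $(\eta_i^+)^2\equiv\beta_i\eta_i\pmod{2O_i}$; dividing the latter by $\eta_i^+$ gives (b).

Since $2$ is unramified in $k_i$, the ring $O_i/2$ is a product of finite fields of characteristic $2$, and $o=|(O_i/2)^*|$ is odd. By Lemma~\ref{lem:beta}, $y=((X_i-1)\eta_i)^{(o+1)/2}$ is a unit with $y^2\equiv(X_i-1)\eta_i\equiv\beta_i\eta_i\pmod2$. It remains to correct the residue of $y$ modulo $1-\xi_i$ by a unit that is $\equiv1\pmod2$. For odd $n\ge1$ prime to $u_i$ put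
\[
v_n=\xi_i^{-(n-1)/2}\,\frac{1-\xi_i^n}{1-\xi_i}=1+\sum_{l=1}^{(n-1)/2}(\xi_i^l+\xi_i^{-l})\in O_i^*,
\]
and let $v_n'$ be its conjugate under $\xi_i\mapsto\xi_i^2$. Both are $\equiv n\ [i]$, and squaring term by term modulo $2$ gives $v_n^2\equiv v_n'\pmod2$. So $v_n^2/v_n'$ is a unit that is $\equiv1\pmod2$ and $\equiv n\ [i]$. Every class in $\mathbb{F}_{u_i}^*$ contains an odd positive $n$; choose $n$ with $ny\equiv1\ [i]$ and put $\eta_i^+=yv_n^2/v_n'$.
\end{proof}

Let $\Delta=(\Delta_c)_c$ with $\Delta_{(\emptyset,\mu)}=1$, $\Delta_{(i,\pm)}=\Delta_i^\pm$, and $\Delta_{ij}$, $\Delta_{123}$ as in the lemma.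

\subsection{Local matrices}
The group $B/\Lambda$ is the direct sum of its $\ell$-primary parts $B_\ell/\Lambda_\ell$. Accordingly $(T,\lambda)$ is the orthogonal sum of the forms $(T_\ell,\lambda)$ on the $\ell$-parts, which are sesquilinear over $\Lambda_\ell$, and ``presents'' makes sense over $\Lambda_\ell$. A hermitian matrix presents the zero module if and only if it is invertible over $\Lambda_\ell$. We use one fact on norms.

\medskip
\noindent\textbf{(N)} Let $K'/k'$ be a Galois extension of number fields with rings of integers $O'\supset O$, and let $\ell$ be a prime unramified in $K'$. Then the norm maps $O'^*_\ell$ onto $O_\ell^*$ and $1+\ell O'_\ell$ onto $1+\ell O_\ell$. Indeed, $O_\ell=\prod_{v\mid\ell}O_v$; choose one place $w$ above each $v$ and elements with component $1$ at the other places. This reduces the claim to the unramified extensions $K'_w/k'_v$ of local fields, where the norm is onto on units and on principal units \cite[V, \S2]{Serre}, and $\ell$ is a prime element.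

\begin{lemma}\label{lem:local}
For every prime $\ell$ there is a hermitian element $h_\ell\in\Lambda_\ell\cap B_\ell^*$ that has $\operatorname{nr}(h_\ell)=\Delta$ and presents $(T_\ell,\lambda)$.
\end{lemma}

\begin{proof}
\emph{The levels $|S|\neq1$ for $\ell\nmid m$.} Here $\Lambda_\ell=\prod_SR_{S,\ell}\circ V$, and we choose the components of $h_\ell$ separately. For $S=\emptyset$ take $1$. For $S=ij$ take $bt_k$ with $b\in R_{ij,\ell}^*$. It is a unit, and hermitian because $(bt_k)^*=t_k\bar b=bt_k$. The eigenvalue $-1$ of $t_k$ on $U_{ij}$ has multiplicity $2$, so $\operatorname{nr}(bt_k)$ is the norm of $b$ for $K_{ij}/k_{ij}$, which can be made $\Delta_{ij}$ by (N). For $S=123$ take a unit $b$ in the completed ring of integers of the real subfield $K_{123}^+$. It is hermitian with $\operatorname{nr}(b)=\prod_{t\in V}t(b)$, and $V$ maps isomorphically onto the Galois group of $K_{123}^+/k_{123}$; so this is the norm for $K_{123}^+/k_{123}$ and can be made $\Delta_{123}$ by (N). By Proposition~\ref{prop:T}, $T_\ell$ has no component at these levels.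

\emph{The level $S=i$ for $\ell\nmid2m$.} Write $R=R_{i,\ell}$, $O=O_{i,\ell}$, $t=t_{i+1}$. The idempotents $\frac{1\pm t_i}2$ split $R\circ V$ into two copies of $R\circ\langle t\rangle$, one for each of $(i,\pm)$. At $(i,+)$ take $bt$ with $b\in R^*$; it is a hermitian unit with $\operatorname{nr}(bt)=-b\bar b$, which can be made $\Delta_i^+$ by (N).

At $c=(i,-)$ let $\Lambda_c=R\circ\langle t\rangle$ and let $T'=T_{i,\ell}\cong R/\beta_iR$ be the component of $T_\ell$. Different components of $T_\ell$ are orthogonal, since they are cut out by orthogonal central idempotents fixed by $*$; so $\lambda$ is nondegenerate on $T'$, with values in $B_{c,\ell}/\Lambda_c$. The element $\delta=\xi_i-\xi_i^{-1}$ is a unit of $R$ with $t\delta=-\delta t$, and $R=O\oplus O\delta$ because $2\in O^*$. The idempotents $E_\pm=\frac{1\pm t}2\in\Lambda_c$ are hermitian and project $R$ onto these summands. Further, $\Lambda_c=RE_+\oplus RE_-$, $\ E_+\delta E_+=0$, and so $E_+\Lambda_cE_+=OE_+$. Multiplication by $\delta$ is an isomorphism from $E_+T'$ onto $E_-T'$, so as $O$-modules $(E_+T')^2\cong T'\cong(O/\beta_i)^2$.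 The ring $O$ is a product of discrete valuation rings, and uniqueness of elementary divisors gives $E_+T'\cong O/\beta_i$. Let $g$ be a generator of $E_+T'$. Then $Rg=Og\oplus O\delta g=T'$, so $xE_+\mapsto xg$ induces a surjection $RE_+/\beta_iRE_+\to T'$ of $\Lambda_c$-modules of the same finite order, hence an isomorphism. Now $\lambda(g,g)=E_+\lambda(g,g)E_+$ and $\beta_i\lambda(g,g)=0$, so $\lambda(g,g)=\frac w{\beta_i}E_+$ with $w\in O$. If a maximal ideal $\varpi O$ contained both $\beta_i$ and $w$, then $\frac{\beta_i}\varpi g\neq0$ would satisfy $\lambda(\frac{\beta_i}{\varpi}g,xg)=\frac w\varpi E_+x^*\equiv0$ for all $x\in\Lambda_c$, contradicting nondegeneracy. So $w$ is invertible modulo $\beta_i$, and changing it modulo $\beta_i$ we may take $w\in O^*$. As with $\operatorname{diag}(\frac52,2)$ in Example~\ref{ex:five}, put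
\[
h=\beta_iw^{-1}E_++w\eta_i^-E_- .
\]
This element is hermitian with $\operatorname{nr}(h)=\beta_i\eta_i^-=\Delta_i^-$. Also $\Lambda_c/\Lambda_ch=RE_+/\beta_iRE_+$, and $E_+h^{-1}E_+^*=\frac w{\beta_i}E_+=\lambda(g,g)$. By sesquilinearity $x\mapsto xg$ is a presentation of $(T',\lambda)$ by $h$. (If $\beta_i\in O^*$, then $T'=0$ and $h$ is a unit.)

\emph{The level $S=i$ for $\ell=2$.} Here $T_2=0$ and we need a unit, but $R\circ V=R[t_i]\circ\langle t\rangle$ does not split: $R[t_i]=\{(x_+,x_-)\in R^2:x_+\equiv x_-\bmod2\}$, where $x+x't_i$ corresponds to $(x+x',x-x')$. By (N) choose $b_+\in R^*$ with $b_+\bar b_+=-\Delta_i^+$. By (b), $\Delta_i^-/\Delta_i^+\in1+2O$, so by (N) it equals $c\bar c$ with $c\in1+2R$. Put $b_-=b_+c$. Then $b=(b_+,b_-)$ and $(b_+^{-1},b_-^{-1})$ lie in $R[t_i]$, so $bt$ is a unit. It is hermitian, since $*$ and conjugation by $t$ both act on $R[t_i]$ as bar on the coefficients. Its reduced norm at $(i,\pm)$ is $-b_\pm\bar b_\pm=\Delta_i^\pm$.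

\emph{The prime $\ell=u_i$.} Again $T_\ell=0$ and we need a unit. Tensoring \eqref{eq:fiber} for $\langle a_i\rangle$ with $\mathbb{Z}_\ell[\langle a_j,a_k\rangle]=\prod_{S\subset\{j,k\}}R_{S,\ell}$, which is free over $\mathbb{Z}_\ell$, we get
\[
\mathbb{Z}_\ell[A]=\Bigl\{(x_S)\in\prod_SR_{S,\ell}\ :\ x_{S\cup i}\equiv x_S\ [i]\ \text{ for }S\subset\{j,k\}\Bigr\}.
\]
Such a family is a unit if all $x_S$ are units, and if all $x_S$ lie in $O_{S,\ell}$ it is fixed by $*$ and by $V$, hence central in $\Lambda_\ell$. A central element alone has reduced norms that are squares or fourth powers, so we use one such family for each character of $V$. Let $\epsilon_\mu\in\mathbb{Z}_\ell[V]$ be the idempotent of $\psi_\mu$, let $x^{(0)},\dots,x^{(3)}$ be families with $x^{(\mu)}_S\in O_{S,\ell}^*$, and let $h_\ell=\sum_\mu x^{(\mu)}\epsilon_\mu$. This is a hermitian unit of $\Lambda_\ell$, acting on the $\psi_\mu$-eigenspace of $U_c$ by the scalar $x^{(\mu)}_S$. So $\operatorname{nr}(h_\ell)_c$ is the product of the $x^{(\mu)}_S$ over the $\mu$ in the last column of the table in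 Section~\ref{sub:components}. Take $x^{(k)}=1$ and
\[
\begin{array}{c|cc|cc|cc|cc}
S&\emptyset&i&j&ij&k&ik&jk&123\\ \hline
x^{(0)}_S&1&\Delta_i^+&\Delta_j^+&\Delta_{ij}/\Delta_j^-&\Delta_k^+&\Delta_{ik}/\Delta_k^-&\Delta_{jk}&\Delta_{123}\\
x^{(i)}_S&1&1&\Delta_j^-&\Delta_j^-&\Delta_k^-&\Delta_k^-&1&1\\
x^{(j)}_S&1&\Delta_i^-&1&1&1&1&1&1
\end{array}
\]
All entries are units at $\ell$ by Lemma~\ref{lem:beta}. The two columns of each block must agree modulo $1-\xi_i$: this is (a) in the first block, (c) with the roles of the indices exchanged in the second and third, and (d) in the fourth. The reduced norm is $1$ at $(\emptyset,\mu)$; $\ x_v^{(0)}x_v^{(v)}=\Delta_v^+$ at $(v,+)$; the product of the other two entries, $\Delta_v^-$, at $(v,-)$; and the column product $\Delta_S$ for $|S|\ge2$.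
\end{proof}

Put $H_\ell=\operatorname{diag}(h_\ell,1)$. It has reduced norm $\Delta$, presents $(T_\ell,\lambda)$, and has identity components at $(\emptyset,\mu)$, where $h_\ell$ equals its reduced norm $1$. The passage to $2\times2$ matrices makes room for the adjustment at a real place in the next step.

\subsection{A rational matrix}

\begin{lemma}\label{lem:rational}
There is a hermitian $H\in GL_2(B)$ with $\operatorname{nr}(H)=\Delta$ such that $b_H\cong b_{H_\ell}$ over $Z_{c,\ell}$ for all $\ell$ and $c$.
\end{lemma}

\begin{proof}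
We choose each component of $H$. At $(\emptyset,\mu)$ take the identity.

Let $c=(i,\pm)$ or $c=ij$, at level $S$. The forms $b_{H_\ell}$ give, at all finite places of the totally real field $Z_c$, quadratic spaces of dimension $4$ or $8$ and determinant $\det(b_c)^2\Delta_c$. If $\ell\nmid2m|T|$, then $b_c$ is unimodular on $R_{S,\ell}$, because the different of $K_S/k_S$ is prime to $\ell$, and $H_\ell\in GL_2(\Lambda_\ell)$ is an automorphism of $R_{S,\ell}^2$. So $b_{H_\ell}$ is unimodular on this lattice, and its Hasse symbols are $1$. At each real place take the form with $s\in\{0,1\}$ negative squares, where $(-1)^s$ is the sign of $\Delta_c$. If the product of all Hasse symbols is $-1$, replace $s$ by $s+2\le3$ at one real place. Surgery imposes no condition on signatures, so this costs nothing. By (Q) there is a form $F$ over $Z_c$ with these localizations; transport it to $U_c^2$ by any linear isomorphism. The quotient $\det F/(\det(b_c)^2\Delta_c)$ is a square in every completion, hence equal to $\rho^2$ with $\rho\in Z_c^*$. Composing with a linear map of determinant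 $\rho^{-1}$ makes the quotient $1$, and by \eqref{eq:dictionary} the matrix $H$ with $b_H=F$ has reduced norm $\Delta_c$.

For $c=123$ take an orthogonal basis of $(U_c,b_c)$ over $Z_c$ and $H=\operatorname{diag}(h,1)$, where $h$ multiplies the first basis vector by $\Delta_{123}\in k_{123}$ and fixes the others. Then $b_H$ and $b_{H_\ell}$ have the same dimension and determinant. Let $v$ be a finite place of $k_{123}$. If $Z_c\otimes k_{123,v}$ is a field, nondegenerate hermitian forms over it are classified by dimension and determinant modulo norms \cite[10.1.6]{Scharlau}. Otherwise it is $k_{123,v}\times k_{123,v}$ with bar exchanging the factors; a hermitian Gram matrix is a pair $(P,P^t)$, the base change $(P^{-1},1)$ turns it into the identity, and the dimension alone classifies.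
\end{proof}

\subsection{An integral matrix}

\begin{proof}[Proof of Proposition~\ref{prop:H}]
Let $H$ be as in Lemma~\ref{lem:rational} and let $\Sigma$ be the finite set of primes $\ell$ with $\ell\mid2m|T|$ or $H\notin GL_2(\Lambda_\ell)$. For $\ell\in\Sigma$, \eqref{eq:dictionary} gives $X_\ell\in GL_2(B_\ell)$ with $X_\ell^*HX_\ell=H_\ell$. Strong approximation holds for $SL$, so we need $\operatorname{nr}(X_\ell)=1$, and this is why all local matrices were given the same reduced norm as $H$. From $\operatorname{nr}(H)=\operatorname{nr}(H_\ell)$ we get $\operatorname{nr}(X_\ell)\overline{\operatorname{nr}(X_\ell)}=1$. In each component take an orthogonal basis of $b_H$ over $Z_c$, and let $Y_\ell$ multiply the first basis vector by $\operatorname{nr}(X_\ell)_c^{-1}$ and fix the others. Then $Y_\ell$ is an isometry of $b_H$ (for $c\neq123$, a reflection or the identity over each local factor), so $Y_\ell^*HY_\ell=H$, and we replace $X_\ell$ by $Y_\ell X_\ell$, which has reduced norm $1$.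

Apply (SA) to $\mathcal{A}=M_2(B)=\prod_c\operatorname{End}_{Z_c}(U_c^2)$ and $\Gamma=M_2(\Lambda)$. We obtain $\gamma\in GL_2(B)$ with $\gamma=X_\ell y_\ell$, $y_\ell\in GL_2(\Lambda_\ell)$, for $\ell\in\Sigma$, and $\gamma\in GL_2(\Lambda_\ell)$ for $\ell\notin\Sigma$. Let $H'=\gamma^*H\gamma$, a hermitian element of $GL_2(B)$. For $\ell\notin\Sigma$ it lies in $GL_2(\Lambda_\ell)$ and presents $T_\ell=0$. For $\ell\in\Sigma$ we have $H'=y_\ell^*H_\ell y_\ell\in M_2(\Lambda_\ell)$. The map $v\mapsto vy_\ell^{-1}$ carries $\Lambda_\ell^2H'=\Lambda_\ell^2H_\ell y_\ell$ onto $\Lambda_\ell^2H_\ell$, and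
\[
vH'^{-1}w^*=(vy_\ell^{-1})H_\ell^{-1}(wy_\ell^{-1})^*,
\]
so $H'$ presents $(T_\ell,\lambda)$ over $\Lambda_\ell$. Being integral at every prime, $H'$ lies in $M_2(\Lambda)$. The finite module $\Lambda^2/\Lambda^2H'$ with its form is the orthogonal sum of its $\ell$-parts, so it is isometric to $(T,\lambda)$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The action of $G=G(p,q,5)$ on $M_0$ satisfies the hypotheses of Proposition~\ref{prop:surgery}, by Lemma~\ref{lem:involutions} and Propositions~\ref{prop:T} and~\ref{prop:H}. So $G$ acts smoothly, faithfully and preserving the orientation on a homology 3-sphere, and $V$, which fixes $o\in M_0$, has a fixed point. By Lemma~\ref{lem:SO4}, $G$ is not isomorphic to a subgroup of $\mathrm{SO}(4)$. The hypotheses say that $p\neq q$ are both $\equiv11$ or both $\equiv19\pmod{20}$. By Dirichlet's theorem there are infinitely many such pairs, for example $11,31$ and $19,59$, and the order $20pq$ determines the pair; $|G(11,31,5)|=6820$.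
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
If the congruences hold, $G(p,q,5)$ acts by Theorem~\ref{thm:main}. If it acts, there is a torsion system for $(p,q,5)$ by Proposition~\ref{prop:torsion}, and the congruences follow from Proposition~\ref{prop:necessary}. Every action is nonfree by Lemma~\ref{lem:free}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{OMeara}
O'Meara, \emph{Introduction to Quadratic Forms}.

\bibitem{Scharlau}
Scharlau, \emph{Quadratic and Hermitian Forms}.

\bibitem{Serre}
Serre, \emph{Local Fields}.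

\bibitem{Zimmermann}
Bruno P. Zimmermann, \emph{On finite simple groups acting on homology spheres with small fixed point sets}, arXiv:1405.7220 (2014).

\end{thebibliography}
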